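\title{Newform Dedekind sums as winding numbers of modular units}

\begin{abstract}
Let $\chi_1,\chi_2$ be nontrivial primitive Dirichlet characters modulo $q_1,q_2$ with $\chi_1\chi_2(-1)=1$, and let $F$ be the field generated by their values. The newform Dedekind sum $S_{\chi_1,\chi_2}$ is a homomorphism from $\Gamma_1(q_1q_2)$ to the additive group of $F$. We prove that its image is $2\mathcal{O}_F$. For quadratic characters the image is $2\mathbb{Z}$, which is the Two Conjecture. The proof identifies $-\frac12 S_{\chi_1,\chi_2}$, one coordinate at a time, with the winding number of an explicit modular unit. Invariance of the unit under $\Gamma_1(q_1q_2)$ bounds the image from above. If the image were smaller, the unit would have a $p$-th root with integral $q$-expansion, which its product expansion excludes.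
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B_1$ be the first Bernoulli function: $B_1(x)=0$ for $x\in\mathbb{Z}$ and $B_1(x)=x-\lfloor x\rfloor-\frac12$ otherwise. It is odd and has period $1$. For $N\ge1$ let $\Gamma_0(N)$ be the group of matrices $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL_2(\mathbb{Z})$ with $c\equiv0\pmod N$, and let $\Gamma_1(N)$ be its subgroup defined by $a\equiv d\equiv1\pmod N$.

Throughout the paper, $\chi_1$ and $\chi_2$ are nontrivial primitive Dirichlet characters modulo $q_1$ and $q_2$ with $\chi_1\chi_2(-1)=1$. We put $N=q_1q_2$, we let $F=F_{\chi_1,\chi_2}$ be the number field generated by the values of $\chi_1$ and $\chi_2$, and we let $\mathcal{O}_F$ be its ring of integers. For $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma_0(N)$ with $c\ge1$, the \emph{newform Dedekind sum} is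
\begin{equation}\label{eq:def}
S_{\chi_1,\chi_2}(\gamma)=S_{\chi_1,\chi_2}(a,c)=\sum_{j\bmod c}\ \sum_{u\bmod q_1}\overline{\chi_2}(j)\,\overline{\chi_1}(u)\,B_1\Big(\frac jc\Big)B_1\Big(\frac u{q_1}+\frac{aj}c\Big).
\end{equation}
It is a twisted form of the classical Dedekind sum $\sum_{j\bmod c}B_1(j/c)B_1(aj/c)$. The substitution $(j,u)\mapsto(-j,-u)$ multiplies each term of \eqref{eq:def} by $\chi_1\chi_2(-1)$. For $\chi_1\chi_2(-1)=-1$ the sum would therefore vanish identically, and under our parity hypothesis its terms come in equal pairs.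

It is known that \eqref{eq:def} extends to a group homomorphism $S_{\chi_1,\chi_2}\colon\Gamma_1(N)\to(F,+)$ that agrees with \eqref{eq:def} on all elements with $c\ge1$. From now on $S=S_{\chi_1,\chi_2}$ denotes this homomorphism on all of $\Gamma_1(N)$. It is also known that its image is a lattice of full rank in $F$. The formula does not suggest this: both Bernoulli factors lie in $\frac1{2c}\mathbb{Z}$, so \eqref{eq:def} only places $S(a,c)$ in $\frac1{4c^2}\mathcal{O}_F$, with no bound on the denominator as $c$ grows. The natural question is which lattice the image is.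

A nontrivial primitive character has conductor at least $3$, so the smallest case is $\chi_1=\chi_2=\chi$, the quadratic character modulo $3$, with $N=9$. For $3x\notin\mathbb{Z}$, the inner sum $B_1(x+\frac13)-B_1(x+\frac23)$ equals $\frac23$ if the fractional part of $x$ lies in $(\frac13,\frac23)$, and $-\frac13$ otherwise. Moreover $\sum_{j\bmod c}\chi(j)B_1(j/c)=\frac1c\sum_{0<j<c}\chi(j)j=-\frac13$, because the $c/3$ pairs $3l+1,\,3l+2$ contribute $-1$ each. Let $J(a,c)$ be the set of $0<j<c$ with $3\nmid j$ such that the least positive residue of $aj$ modulo $c$ lies in $(\frac c3,\frac{2c}3)$. This set is stable under $j\mapsto c-j$ and $\chi$ is odd, so the terms $-\frac12$ cancel and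
\[
S(a,c)=\frac19+\frac1c\sum_{j\in J(a,c)}\chi(j)\,j .
\]
We have $J(1,9)=\{4,5\}$, $J(10,27)=\{1,4,7,20,23,26\}$ and $J(2,9)=\{2,7\}$, so that
\begin{equation}\label{eq:values}
S(1,9)=\tfrac19-\tfrac19=0,\qquad S(10,27)=\tfrac19-\tfrac{57}{27}=-2,\qquad S(2,9)=\tfrac19+\tfrac59=\tfrac23 .
\end{equation}
The first two values belong to the elements $\left(\begin{smallmatrix}1&0\\9&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}10&-3\\27&-8\end{smallmatrix}\right)$ of $\Gamma_1(9)$; they are even integers, and $-2$ occurs. The third belongs to $\left(\begin{smallmatrix}2&1\\9&5\end{smallmatrix}\right)\in\Gamma_0(9)$ and shows that integrality depends on the congruence $a\equiv d\equiv1\pmod N$.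

The \emph{Two Conjecture}, posed in \cite{KMSY}, states that for quadratic $\chi_1$ and $\chi_2$ the image of $\Gamma_1(q_1q_2)$ is exactly $2\mathbb{Z}$. We prove it, and we determine the image for all characters.

\begin{theorem}\label{thm:quad}
Let $\chi_1,\chi_2$ be primitive quadratic characters modulo $q_1,q_2$ with $\chi_1\chi_2(-1)=1$. Then $S_{\chi_1,\chi_2}(\Gamma_1(q_1q_2))=2\mathbb{Z}$.
\end{theorem}

\begin{theorem}\label{thm:general}
Let $\chi_1,\chi_2$ be nontrivial primitive characters modulo $q_1,q_2$ with $\chi_1\chi_2(-1)=1$, and let $F=F_{\chi_1,\chi_2}$. Then $S_{\chi_1,\chi_2}(\Gamma_1(q_1q_2))=2\mathcal{O}_F$.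
\end{theorem}

The proof runs as follows. Section~\ref{sec:unit} constructs a nonvanishing function $U$ on the upper half plane $\mathbb{H}$ as an infinite product, and shows by a computation with Klein forms that it is invariant under $\Gamma_1(N)$. The number of times $U$ winds around $0$ along a path from $z$ to $\gamma z$ is then an integer $w(\gamma)$. Section~\ref{sec:winding} shows that $w=-\frac12S$; the factor $2$ is the ratio between a full turn $2\pi$ and the constant $\pi$ in $\arg(1-e^{2\pi ix})=\pi B_1(x)$. This gives $S(\Gamma_1(N))\subseteq2\mathcal{O}_F$. For the reverse inclusion we do not exhibit matrices. If all winding numbers are divisible by a prime $p$, then $U$ has an invariant $p$-th root, and Section~\ref{sec:roots} shows that this root has an integral $q$-expansion. Sections~\ref{sec:quad} and~\ref{sec:general} play this against the product expansion of $U$. Theorem~\ref{thm:quad} is the case $F=\mathbb{Q}$ of Theorem~\ref{thm:general}, but it has a much shorter ending;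 a reader interested only in it may take $F=\mathbb{Q}$ and $\varphi=\mathrm{id}$ below and stop after Section~\ref{sec:quad}.

\medskip\noindent\textbf{Notation.} We write $e(x)=e^{2\pi ix}$, $q=e(z)$ for $z\in\mathbb{H}$, $\zeta=e(1/q_1)$ and $K=\mathbb{Q}(\zeta)$. The principal branch of the logarithm is $\operatorname{Log}$. We use that for a primitive $M$-th root of unity $\eta$ the field $\mathbb{Q}(\eta)$ has degree $\#(\mathbb{Z}/M)^*$ and ring of integers $\mathbb{Z}[\eta]$; thus $\mathcal{O}_K=\mathbb{Z}[\zeta]$. For a primitive character $\psi$ modulo $M$, the Gauss sum $G(\psi)=\sum_n\psi(n)\eta^n$ satisfies $G(\psi)G(\overline\psi)=\psi(-1)M$.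

\section{Klein forms and the case $N=9$}\label{sec:example}

For $v=(v_1,v_2)\in\mathbb{Q}^2\setminus\mathbb{Z}^2$ and $\tau\in\mathbb{H}$, the \emph{Klein form} $\mathfrak{k}_v(\tau)$ is the value at $v_1\tau+v_2$ of the Weierstrass sigma function of the lattice $\mathbb{Z}\tau+\mathbb{Z}$, multiplied by $\exp\big(-\frac12(v_1\eta_1+v_2\eta_2)(v_1\tau+v_2)\big)$, where $\eta_1,\eta_2$ are the quasi-periods of the Weierstrass zeta function for the periods $\tau$ and $1$. It is holomorphic and nonvanishing on $\mathbb{H}$. We use only the following properties \cite[Ch.~2, \S1]{KL}, in which $v$ is a row vector, $q_\tau=e(\tau)$ and $q_v=e(v_1\tau+v_2)$.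
\begin{itemize}
\item[(K0)] $\mathfrak{k}_{-v}=-\mathfrak{k}_v$.
\item[(K1)] $\mathfrak{k}_v(\gamma\tau)=(c\tau+d)^{-1}\mathfrak{k}_{v\gamma}(\tau)$ for $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL_2(\mathbb{Z})$.
\item[(K2)] $\mathfrak{k}_{v+\beta}=\exp\big(\pi i[\beta_1\beta_2+\beta_1+\beta_2-\beta_1v_2+\beta_2v_1]\big)\,\mathfrak{k}_v$ for $\beta\in\mathbb{Z}^2$.
\item[(K3)] For a nonzero constant $C_v$,
\[
\mathfrak{k}_v(\tau)=C_v\,q_\tau^{v_1(v_1-1)/2}(1-q_v)\prod_{n\ge1}(1-q_\tau^nq_v)(1-q_\tau^nq_v^{-1})(1-q_\tau^n)^{-2}.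
\]
\end{itemize}
By (K1), a product of powers of Klein forms whose exponents add up to $0$ transforms without a weight factor, and (K2) then determines its behavior under congruence subgroups exactly, including the root of unity.

Take again $\chi_1=\chi_2=\chi$ of conductor $3$, so $\zeta=e(1/3)$, and consider
\[
U(z)=\prod_{k\ge1}\Big(\frac{1-\zeta q^k}{1-\zeta^{-1}q^k}\Big)^{\chi(k)},\qquad \log U(z)=\sum_{k\ge1}\sum_{u=\pm1}\chi(k)\chi(u)\operatorname{Log}(1-\zeta^uq^k).
\]
The link with \eqref{eq:def} is visible near a rational point: as $z\to a/c$, the argument of $1-\zeta^uq^k$ tends to $\pi B_1(\frac u3+\frac{ak}c)$, which is the second Bernoulli factor. The first factor will come from summing over $k$ in a residue class modulo $c$.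

Put $\tau=3z$ in (K3). Both $\mathfrak{k}_{(1/3,1/3)}(3z)$ and $\mathfrak{k}_{(2/3,1/3)}(3z)$ have the leading power $q^{-1/3}$ and the factors $(1-q^{3n})^{-2}$. The remaining factors are $(1-\zeta q^{3n+1})(1-\zeta^{-1}q^{3n+2})$ for the first and $(1-\zeta q^{3n+2})(1-\zeta^{-1}q^{3n+1})$ for the second, with $n\ge0$. Hence $U(z)=C\,\mathfrak{k}_{(1/3,1/3)}(3z)/\mathfrak{k}_{(2/3,1/3)}(3z)$ for a constant $C\neq0$.

We compute one winding number. Let $\sigma=\left(\begin{smallmatrix}1&0\\3&1\end{smallmatrix}\right)$. The matrix $\gamma_0=\left(\begin{smallmatrix}10&-3\\27&-8\end{smallmatrix}\right)$ equals $\sigma\left(\begin{smallmatrix}1&-3\\0&1\end{smallmatrix}\right)\sigma^{-1}$, so $\gamma_0\sigma z=\sigma(z-3)$. We have $3\sigma z=\sigma'(3z)$ with $\sigma'=\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$, and $v\sigma'=(v_1+v_2,v_2)$ sends the two indices to $(\frac23,\frac13)$ and $(1,\frac13)$. By (K2) the second may be replaced with $(0,\frac13)$ at the cost of a constant, and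 (K3) gives
\[
U(\sigma z)=C'\,q^{-1/3}\prod_{n\ge0}\frac{(1-\zeta q^{3n+2})(1-\zeta^{-1}q^{3n+1})}{(1-\zeta q^{3n+3})(1-\zeta^{-1}q^{3n+3})} .
\]
So $\log U(\sigma z)$ is $-\frac{2\pi i}3z$ plus a function of period $1$, and $\log U(\gamma_0\sigma z)-\log U(\sigma z)=2\pi i$. The winding number is $w(\gamma_0)=1$, and by \eqref{eq:values} indeed $S(\gamma_0)=-2=-2w(\gamma_0)$.

Once $S=-2w$ is known on all of $\Gamma_1(9)$, the element $\gamma_0$ settles the case $N=9$. The argument that works for all characters needs no such element. Suppose that all values of $w$ were divisible by a prime $p$. Then $V=\exp(\frac1p\log U)$ would be invariant under $\Gamma_1(9)$, and Proposition~\ref{prop:root} would give it coefficients in $\mathbb{Z}[\zeta]$. But $U=1-(\zeta-\zeta^{-1})q+\cdots$, so the coefficient of $q$ in $V$ is $-(\zeta-\zeta^{-1})/p$, whose square $-3/p^2$ is not an integer.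

\section{The modular unit}\label{sec:unit}

For general characters the exponents $\overline{\chi_2}(k)\overline{\chi_1}(u)$ suggested by the example are not integers, and a product with such exponents is not a product of Klein forms. We therefore apply an additive map to $\mathbb{Z}$, which amounts to studying one coordinate of $S$ at a time.

The values of $\chi_i$ on units form the group of roots of unity of order dividing $\operatorname{ord}\chi_i$. So the products $\overline{\chi_2}(r)\overline{\chi_1}(u)$, with $r$ and $u$ independent units, are all the $m$-th roots of unity, where $m=\operatorname{lcm}(\operatorname{ord}\chi_1,\operatorname{ord}\chi_2)$. Hence $F=\mathbb{Q}(e(1/m))$, and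
\begin{equation}\label{eq:generate}
\text{the numbers }\overline{\chi_2}(r)\overline{\chi_1}(u)\text{ generate the additive group }\mathcal{O}_F=\mathbb{Z}[e(1/m)].
\end{equation}
Fix an additive map $\varphi\colon\mathcal{O}_F\to\mathbb{Z}$, extend it $\mathbb{Q}$-linearly to $F\to\mathbb{Q}$, and put
\[
\theta(r,u)=\varphi\big(\overline{\chi_2}(r)\overline{\chi_1}(u)\big)\in\mathbb{Z}\qquad(r\bmod q_2,\ u\bmod q_1).
\]
This is $0$ unless $r$ and $u$ are units, and $\theta(-r,-u)=\theta(r,u)$ because $\chi_1\chi_2(-1)=1$. Define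
\begin{equation}\label{eq:U}
U(z)=U_\varphi(z)=\prod_{k\ge1}\prod_{u\bmod q_1}(1-\zeta^uq^k)^{\theta(k,u)},\qquad \log U(z)=\sum_{k,u}\theta(k,u)\operatorname{Log}(1-\zeta^uq^k).
\end{equation}
Since $\theta$ is bounded and $\operatorname{Log}(1-\zeta^uq^k)=O(|q|^k)$ on each region $\operatorname{Im}z\ge y_0>0$, the series converges absolutely and locally uniformly. Thus $U$ is holomorphic and nonvanishing on $\mathbb{H}$, $\log U(z)\to0$ uniformly as $\operatorname{Im}z\to\infty$, and the $q$-expansion of $U$ lies in $1+q\mathcal{O}_K[[q]]$.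

By (K3), one Klein form carries the factors for a pair $(r,u)$ and for its negative. We therefore choose representatives modulo $\pm1$. Let
\[
R=\{0<r<q_2:(r,q_2)=1\},\qquad H=\{0<u<q_1/2:(u,q_1)=1\}.
\]
As $q_1\ge3$, each unit modulo $q_1$ is congruent to exactly one of $u$, $-u$ with $u\in H$, so $R\times H$ represents $(\mathbb{Z}/q_2)^*\times(\mathbb{Z}/q_1)^*$ modulo $\pm1$. All computations with Klein forms will reduce to the moments
\[
R_i=\sum_{r\in R}\overline{\chi_2}(r)r^i,\qquad H_i=\sum_{u\in H}\overline{\chi_1}(u)u^i,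
\]
which lie in $\mathcal{O}_F$. Let $\epsilon=\chi_1(-1)=\chi_2(-1)$. Then
\begin{equation}\label{eq:moments}
R_0=0;\qquad H_0=0\ \text{ if }\epsilon=1;\qquad R_2=q_2R_1\ \text{ if }\epsilon=-1 .
\end{equation}
The first holds because $\chi_2$ is nontrivial. If $\epsilon=1$, then $2H_0=\sum_{u\bmod q_1}\overline{\chi_1}(u)=0$ because $\chi_1$ is nontrivial. If $\epsilon=-1$, the substitution $r\mapsto q_2-r$ gives $R_2=-(q_2^2R_0-2q_2R_1+R_2)$, that is, $2R_2=2q_2R_1$. In particular
\begin{equation}\label{eq:weight}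
\sum_{(r,u)\in R\times H}\theta(r,u)=\varphi(R_0H_0)=0 .
\end{equation}

\begin{proposition}\label{prop:klein}
There is a constant $C\ne0$ such that
\begin{equation}\label{eq:klein}
U(z)=C\prod_{(r,u)\in R\times H}\mathfrak{k}_{(r/q_2,\,u/q_1)}(q_2z)^{\theta(r,u)} .
\end{equation}
\end{proposition}

\begin{proof}
Apply (K3) with $\tau=q_2z$ and $v=(r/q_2,u/q_1)$, so that $q_\tau=q^{q_2}$ and $q_v=\zeta^uq^r$. The form $\mathfrak{k}_v(q_2z)$ contributes the factors $1-\zeta^uq^k$ for $k\ge1$, $k\equiv r\pmod{q_2}$, and $1-\zeta^{-u}q^k$ for $k\ge1$, $k\equiv-r\pmod{q_2}$. Their exponent $\theta(r,u)$ equals $\theta(k,u)$ in the first case and $\theta(-r,-u)=\theta(k,-u)$ in the second. A pair $(k,u')$ with $(k,q_2)=1$ and $u'$ a unit arises exactly once: in the first way if $u'\in H$, in the second way if $-u'\in H$. So these factors multiply to \eqref{eq:U}. The factors $(1-q_\tau^n)^{-2}$ cancel by \eqref{eq:weight}. The leading power of $\mathfrak{k}_v(q_2z)$ is $q^{(r^2/q_2-r)/2}$, so the total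 leading exponent is $\frac12\varphi\big(H_0(R_2/q_2-R_1)\big)$, and this is $0$ for both signs of $\epsilon$ by \eqref{eq:moments}.
\end{proof}

Properties (K1) and (K2) show at once that $\Gamma_1(N)$ multiplies $U$ by a root of unity. The point of the next proof is that this root of unity is $1$; its exponent has to be controlled modulo $2$.

\begin{proposition}\label{prop:invariant}
We have $U(\gamma z)=U(z)$ for all $\gamma\in\Gamma_1(N)$.
\end{proposition}

\begin{proof}
Write $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ with $a=1+N\alpha$, $d=1+N\delta$, $c=N\kappa$. Dividing $ad-bc-1=0$ by $N$ gives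
\begin{equation}\label{eq:det}
\alpha+\delta+N\alpha\delta=b\kappa .
\end{equation}
We have $q_2\gamma z=\gamma'(q_2z)$ with $\gamma'=\left(\begin{smallmatrix}a&q_2b\\c/q_2&d\end{smallmatrix}\right)\in SL_2(\mathbb{Z})$. For $v=(r/q_2,u/q_1)$,
\[
v\gamma'=\Big(\frac{ra}{q_2}+\frac{uc}N,\ rb+\frac{ud}{q_1}\Big)=v+\beta,\qquad \beta_1=rq_1\alpha+u\kappa,\quad \beta_2=rb+uq_2\delta ;
\]
that $v\gamma'\equiv v \pmod{\mathbb{Z}^2}$ is where $a\equiv d\equiv1\pmod N$ is used. Apply (K1) and (K2) to \eqref{eq:klein}. The weight factors cancel by \eqref{eq:weight}, and since $\varphi$ is $\mathbb{Q}$-linear we get $U(\gamma z)=e^{\pi i\varphi(E)}U(z)$ with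
\[
E=\sum_{(r,u)\in R\times H}\overline{\chi_2}(r)\overline{\chi_1}(u)\Big[\beta_1\beta_2+\beta_1+\beta_2-\beta_1\frac u{q_1}+\beta_2\frac r{q_2}\Big].
\]
It suffices to show that $E\in2\mathcal{O}_F$. Expand the bracket:
\begin{align*}
\beta_1\beta_2&=r^2q_1\alpha b+ru(N\alpha\delta+\kappa b)+u^2q_2\kappa\delta, & \beta_1+\beta_2&=r(q_1\alpha+b)+u(\kappa+q_2\delta),\\
-\beta_1u/q_1&=-ru\alpha-u^2\kappa/q_1, & \beta_2r/q_2&=r^2b/q_2+ru\delta .
\end{align*}
The terms that do not contain $r$ sum to a multiple of $R_0=0$. The others give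
\[
E=R_2H_0\Big(q_1\alpha b+\frac b{q_2}\Big)+R_1H_1\,(N\alpha\delta+\kappa b-\alpha+\delta)+R_1H_0\,(q_1\alpha+b).
\]
By \eqref{eq:det}, $N\alpha\delta+\delta=\kappa b-\alpha$, so the middle term is $2R_1H_1(\kappa b-\alpha)\in2\mathcal{O}_F$. If $\epsilon=1$, then $H_0=0$ and we are done. Let $\epsilon=-1$. Then $R_2=q_2R_1$ removes the denominator, and
\[
E\equiv R_1H_0\,(N\alpha b+q_1\alpha+2b)\equiv R_1H_0\,q_1\,\alpha\,(q_2b+1)\pmod{2\mathcal{O}_F}.
\]
If $q_1$ is even, the right side is in $2\mathcal{O}_F$. If $q_2$ is even, all $r\in R$ are odd, so $R_1\equiv R_0=0\pmod{2\mathcal{O}_F}$. If $q_1$ and $q_2$ are odd, then $\alpha(q_2b+1)$ is even. Otherwise $\alpha$ is odd and $b$ is even; the left side of \eqref{eq:det} is then congruent to $1+\delta+\delta\equiv1$ modulo $2$, while the right side is even.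
\end{proof}

For $\gamma\in\Gamma_1(N)$, the continuous function $\log U(\gamma z)-\log U(z)$ takes values in $2\pi i\mathbb{Z}$, so it is constant. We call
\[
w(\gamma)=w_\varphi(\gamma)=\frac1{2\pi i}\big(\log U(\gamma z)-\log U(z)\big)\in\mathbb{Z}
\]
the \emph{winding number} of $U$ along $\gamma$. Evaluating $w(\gamma_1)$ at the point $\gamma_2z$ and $w(\gamma_2)$ at $z$ shows that $w(\gamma_1\gamma_2)=w(\gamma_1)+w(\gamma_2)$.

\section{The Dedekind sum is a winding number}\label{sec:winding}

Since $\log U$ tends to $0$ at the cusp $\infty$, the number $2\pi i\,w(\gamma)$ is the limit of $\log U$ at the cusp $\gamma\infty=a/c$. There the series \eqref{eq:U} splits into Riemann sums, one for each class of $k$ modulo $c$, and we need their constant terms. These are given by the first step of Euler--Maclaurin summation.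

\begin{lemma}\label{lem:EM}
Let $g$ be a $C^2$ function on $[0,\infty)$ with $g(s),g'(s),g''(s)=O(e^{-s})$, and let $0\le x\le1$. As $h\to0^+$,
\[
\sum_{l\ge0}g\big(h(l+x)\big)=\frac1h\int_0^\infty g(s)\,ds-\Big(x-\frac12\Big)g(0)+O(h).
\]
\end{lemma}

\begin{proof}
For $hl\le s\le h(l+1)$ we have $g(s)=g(hl)+(s-hl)g'(hl)+O(h^2e^{-hl})$. Evaluating at $s=h(l+x)$ and subtracting the average over the interval gives
\[
g\big(h(l+x)\big)-\frac1h\int_{hl}^{h(l+1)}g(s)\,ds=\Big(x-\frac12\Big)h\,g'(hl)+O(h^2e^{-hl}).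
\]
Sum over $l$ and use $\sum_lh^2e^{-hl}=O(h)$. Since $hg'(hl)-\int_{hl}^{h(l+1)}g'(s)\,ds=O(h^2e^{-hl})$, we also have $\sum_lhg'(hl)=\int_0^\infty g'(s)\,ds+O(h)=-g(0)+O(h)$.
\end{proof}

\begin{proposition}\label{prop:winding}
For every additive $\varphi\colon\mathcal{O}_F\to\mathbb{Z}$ and every $\gamma\in\Gamma_1(N)$ we have $\varphi(S(\gamma))=-2w_\varphi(\gamma)$.
\end{proposition}

\begin{proof}
Both sides are homomorphisms, and two homomorphisms on $\Gamma_1(N)$ that agree on the elements with $c\ge1$ are equal. Indeed, if $c<0$ then $\gamma^{-1}$ has lower left entry $-c\ge1$. If $c=0$ then $\gamma=\left(\begin{smallmatrix}1&b\\0&1\end{smallmatrix}\right)$, since $-1\not\equiv1\pmod N$, and $\gamma=(\gamma\gamma_1)\gamma_1^{-1}$ with $\gamma_1=\left(\begin{smallmatrix}1&0\\N&1\end{smallmatrix}\right)$, where $\gamma\gamma_1$ and $\gamma_1$ both have lower left entry $N$. So let $c\ge1$.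

For $y>0$ let $z_y=\gamma^{-1}(\frac ac+iy)=-\frac dc+\frac i{c^2y}$. Then $\operatorname{Im}z_y\to\infty$ as $y\to0^+$, and
\begin{equation}\label{eq:limit}
\log U\Big(\frac ac+iy\Big)=\log U(z_y)+2\pi i\,w(\gamma)\longrightarrow2\pi i\,w(\gamma).
\end{equation}
In \eqref{eq:U} write $k=j+cl$ with $1\le j\le c$ and $l\ge0$. Since $q_2\mid c$, we have $\theta(k,u)=\theta(j,u)$, and with $h=2\pi cy$,
\[
\log U\Big(\frac ac+iy\Big)=\sum_{j=1}^c\sum_{l\ge0}g_j\Big(h\Big(l+\frac jc\Big)\Big),\qquad g_j(s)=\sum_{u\bmod q_1}\theta(j,u)\operatorname{Log}\Big(1-e\Big(\frac u{q_1}+\frac{aj}c\Big)e^{-s}\Big).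
\]
The danger is a logarithmic singularity at $s=0$, and it does not occur. If $(j,q_2)>1$, then $g_j=0$; this includes $j=c$. If $(j,q_2)=1$, then $\frac u{q_1}+\frac{aj}c\notin\mathbb{Z}$ for all $u$: otherwise $aj\in c\mathbb{Z}-u\frac c{q_1}\subseteq q_2\mathbb{Z}$, and $(a,c)=1$ would give $q_2\mid j$. For a fixed $\eta\neq1$ with $|\eta|=1$, the number $1-\eta e^{-s}$ has real part bounded below by a positive constant for $s\ge0$, so $\operatorname{Log}(1-\eta e^{-s})$ is smooth on $[0,\infty)$ and is $O(e^{-s})$ together with its first two derivatives. Lemma~\ref{lem:EM} applies with $x=j/c$, where $x-\frac12=B_1(j/c)$ for $0<j<c$: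
\[
\log U\Big(\frac ac+iy\Big)=\frac1h\sum_j\int_0^\infty g_j(s)\,ds-\sum_jB_1\Big(\frac jc\Big)g_j(0)+O(h).
\]
By \eqref{eq:limit} the left side has a finite limit, so the coefficient of $1/h$ vanishes and $2\pi i\,w(\gamma)=-\sum_jB_1(j/c)g_j(0)$.

For $0<x<1$ we have $1-e(x)=2\sin(\pi x)\,e^{\pi i(x-1/2)}$. Hence $\operatorname{Log}(1-e(x))=\log|2\sin\pi x|+\pi iB_1(x)$ for all real $x\notin\mathbb{Z}$. Under $(j,u)\mapsto(c-j,-u)$, the numbers $\theta(j,u)$ and $|\sin\pi(\frac u{q_1}+\frac{aj}c)|$ are unchanged while $B_1(j/c)$ changes sign, so the terms with $\log|2\sin|$ cancel. Therefore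
\[
2\pi i\,w(\gamma)=-\pi i\sum_{j,u}\theta(j,u)B_1\Big(\frac jc\Big)B_1\Big(\frac u{q_1}+\frac{aj}c\Big)=-\pi i\,\varphi(S(\gamma)),
\]
by \eqref{eq:def} and the $\mathbb{Q}$-linearity of $\varphi$.
\end{proof}

Let $x_1,\dots,x_n$ be a $\mathbb{Z}$-basis of $\mathcal{O}_F$, which is also a $\mathbb{Q}$-basis of $F$, and let $\varphi_1,\dots,\varphi_n$ be the coordinate maps. Proposition~\ref{prop:winding} says that $\frac12S(\gamma)=-\sum_iw_{\varphi_i}(\gamma)x_i$ has integer coordinates. Hence
\begin{equation}\label{eq:upper}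
S(\Gamma_1(N))\subseteq2\mathcal{O}_F .
\end{equation}

\begin{remark}
The computation for $c\ge1$ uses only the formula \eqref{eq:def}. So $\gamma\mapsto-2\sum_iw_{\varphi_i}(\gamma)x_i$ is a homomorphism on $\Gamma_1(N)$ that agrees with \eqref{eq:def} for $c\ge1$, and the existence of the extension quoted in the introduction follows as well. The fact that the image has full rank is not used in this paper.
\end{remark}

\section{Divisible winding numbers give integral roots}\label{sec:roots}

Every series in $1+qK[[q]]$ has a $p$-th root, but the root of an integral series usually has denominators, as $(1+q)^{1/2}=1+\frac12q-\cdots$ shows. The next proposition says that this cannot happen when the root is again modular. Modularity writes the root as a quotient of two integral power series, and the ring of integral power series is integrally closed.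

Recall that $\Gamma(N)$ is the kernel of $SL_2(\mathbb{Z})\to SL_2(\mathbb{Z}/N)$, a normal subgroup contained in $\Gamma_1(N)$. Put $t=e(z/N)$. A \emph{modular function for $\Gamma(N)$} is a meromorphic function $f$ on $\mathbb{H}$, invariant under $\Gamma(N)$, such that for each $\sigma\in SL_2(\mathbb{Z})$ the function $f\circ\sigma$, which has period $N$, is meromorphic at $t=0$ as a function of $t$. These functions form a field, which is generated over $\mathbb{C}$ by the modular invariant $j$ and the Fricke functions; see \cite[\S6.1]{Shimura} and \cite[Ch.~6]{Lang}. Up to constant factors the latter are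
\[
f_v=\frac{E_4E_6}\Delta\Big(\frac1{12}+\frac{q_v}{(1-q_v)^2}+\sum_{n,n'\ge1}nq^{nn'}(q_v^n+q_v^{-n}-2)\Big),
\]
where $v\in(\frac1N\mathbb{Z})^2\setminus\mathbb{Z}^2$ with $0\le v_1<1$ is taken modulo $\{0\}\times\mathbb{Z}$, $q_v=e(v_1z+v_2)$, the Eisenstein series $E_4,E_6$ lie in $1+q\mathbb{Z}[[q]]$, and $\Delta=q\prod_n(1-q^n)^{24}$.

\begin{proposition}\label{prop:root}
Let $p$ be a prime with $w_\varphi(\Gamma_1(N))\subseteq p\mathbb{Z}$. Then $U_\varphi=V^p$ for some $V\in1+q\mathcal{O}_K[[q]]$.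
\end{proposition}

\begin{proof}
Put $V=\exp(\frac1p\log U)$. It is holomorphic on $\mathbb{H}$, $V^p=U$, and $V(\gamma z)=e(w(\gamma)/p)V(z)=V(z)$ for $\gamma\in\Gamma_1(N)$. Since $\log U\in qK[[q]]$, the $q$-expansion of $V$ lies in $1+qK[[q]]$.

\emph{Step 1: $V$ is a modular function for $\Gamma(N)$.} Let $\sigma\in SL_2(\mathbb{Z})$. An element of $SL_2(\mathbb{Z})$ carries the first column of $\left(\begin{smallmatrix}q_2&0\\0&1\end{smallmatrix}\right)\sigma$ to $\left(\begin{smallmatrix}A\\0\end{smallmatrix}\right)$, where $A>0$ is the greatest common divisor of its entries. So $\left(\begin{smallmatrix}q_2&0\\0&1\end{smallmatrix}\right)\sigma=\sigma'\left(\begin{smallmatrix}A&B\\0&D\end{smallmatrix}\right)$ with $\sigma'\in SL_2(\mathbb{Z})$ and $AD=q_2$. With $\tau=(Az+B)/D$, formulas \eqref{eq:klein}, (K1) and \eqref{eq:weight} give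
\[
U(\sigma z)=C\prod_{(r,u)\in R\times H}\mathfrak{k}_{(r/q_2,\,u/q_1)\sigma'}(\tau)^{\theta(r,u)} .
\]
By (K2) we may, at the cost of a constant, translate each index to a vector $v'\notin\mathbb{Z}^2$ with $0\le v'_1<1$. For such $v'$, (K3) shows that $\mathfrak{k}_{v'}(\tau)\,q_\tau^{-v'_1(v'_1-1)/2}$ tends to a nonzero constant as $\operatorname{Im}\tau\to\infty$, uniformly in $\operatorname{Re}\tau$: the infinite product tends to $1$, and $1-q_{v'}$ tends to $1$ if $v_1'>0$ and equals $1-e(v_2')\ne0$ if $v'_1=0$. Hence $|U(\sigma z)|\le|t|^{-M}$ for some $M>0$ and all small $|t|$, and $|V(\sigma z)|\le|t|^{-M/p}$. The function $V\circ\sigma$ is holomorphic in $0<|t|<1$ with at most polynomial growth in $|t|^{-1}$, so it is meromorphic at $t=0$.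

\emph{Step 2: $V$ lies in the fraction field of $\mathcal{O}_L[[t]]$, where $L=\mathbb{Q}(e(1/N))\supseteq K$.} We identify modular functions with their expansions in $t$. We have $j,\ E_4E_6/\Delta\in t^{-N}\mathbb{Z}[[t]]$ and $q_v=e(v_2)t^{Nv_1}$ with $0\le Nv_1<N$. The double sum in $f_v$ lies in $t\mathcal{O}_L[[t]]$, and $q_v/(1-q_v)^2$ lies in $t\mathcal{O}_L[[t]]$ if $v_1>0$ and is a constant in $L$ if $v_1=0$. So a positive integer multiple of $t^Nf_v$ lies in $\mathcal{O}_L[[t]]$, and $L(j,f_v)\subseteq\operatorname{Frac}\mathcal{O}_L[[t]]$.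

By Step 1, there are monomials $g_1,\dots,g_n$ in $j$ and the $f_v$ and a relation
\begin{equation}\label{eq:relation}
\sum_i\beta_i\,g_iV=\sum_i\alpha_i\,g_i
\end{equation}
with $(\beta,\alpha)\in\mathbb{C}^{2n}$ and $\sum_i\beta_ig_i\ne0$. We must bring the coefficients down to $L$. Comparing the coefficients of each power of $t$ turns \eqref{eq:relation} into a homogeneous linear system for $(\beta,\alpha)$ with coefficients in $L$, because $V$ and the $g_i$ have expansions over $L$. The system is equivalent to a finite subsystem, so its complex solutions are spanned by its solutions in $L^{2n}$. The linear map $(\beta,\alpha)\mapsto\sum_i\beta_ig_i$ is nonzero on the complex solutions, hence nonzero at some solution in $L^{2n}$. That solution shows $V\in L(j,f_v)$.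

\emph{Step 3: integrality.} The Dedekind domain $\mathcal{O}_L$ is a regular Noetherian ring, so $\mathcal{O}_L[[t]]$ is regular by \cite[Thm.~19.5]{Matsumura}. Regular local rings are integrally closed domains, and a domain is the intersection of its localizations at maximal ideals, so $\mathcal{O}_L[[t]]$ is integrally closed. The element $V$ of its fraction field satisfies the monic equation $V^p=U$ with $U\in\mathcal{O}_L[[t]]$. Hence $V\in\mathcal{O}_L[[t]]$, and the coefficients of $V$ lie in $\mathcal{O}_L\cap K=\mathcal{O}_K$.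
\end{proof}

From here on the argument concerns formal power series. The sets $1+q\mathcal{O}_K[[q]]\subseteq1+qK[[q]]$ are groups under multiplication, and we use the following facts.
\begin{itemize}
\item[(P1)] Each $Y\in1+qK[[q]]$ has a unique $p$-th root in $1+qK[[q]]$, namely $Y^{1/p}=\exp(\frac1p\log Y)$. By uniqueness, $(YY')^{1/p}=Y^{1/p}Y'^{1/p}$, and the root of $Y(q^n)$ is $Y^{1/p}(q^n)$.
\item[(P2)] If $Y=1+yq^k+O(q^{k+1})$, then $Y^{1/p}=1+\frac ypq^k+O(q^{k+1})$.
\item[(P3)] Let $\eta$ be a primitive $Mn$-th root of unity, where every prime factor of $n$ divides $M$. For $\bar u\in(\mathbb{Z}/M)^*$, the $n$ lifts of $\bar u$ to $\mathbb{Z}/Mn$ are units, and $\prod_{u\mapsto\bar u}(1-\eta^uX)=1-(\eta^n)^{\bar u}X^n$.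
\end{itemize}
For (P3), the lifts are $u+Ml$ with $l$ modulo $n$, the numbers $\eta^{Ml}$ run through all $n$-th roots of unity, and $\prod_{\rho^n=1}(1-\rho x)=1-x^n$.

\section{Quadratic characters}\label{sec:quad}

The argument used for $N=9$, which looks only at the coefficient of $q$, fails when that coefficient is divisible by $p$. This happens for $q_1=4$ and $p=2$, where $\zeta=i$ and $U=1-2iq+\cdots$. The identity
\[
\frac{1-iX}{1+iX}=\frac{1+X^2}{(1+iX)^2}
\]
shows the remedy: up to the square of an integral series, $U$ equals $\prod_k(1+q^{2k})^{\chi_2(k)}=1+q^2+\cdots$, and now the leading coefficient is odd. Factors whose exponents agree modulo $p$ collapse, by (P3), to a factor of smaller conductor in a power of $q$.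

\begin{proof}[Proof of Theorem~\ref{thm:quad}]
Here $F=\mathbb{Q}$; take $\varphi=\mathrm{id}$, so $\theta(k,u)=\chi_2(k)\chi_1(u)$. By Proposition~\ref{prop:winding}, $S=-2w$, and $w(\Gamma_1(N))=g\mathbb{Z}$ for an integer $g\ge0$. Suppose $g\ne1$, and let $p$ be a prime dividing $g$ (any prime if $g=0$). By Proposition~\ref{prop:root}, $U=V^p$ with $V\in1+q\mathcal{O}_K[[q]]$.

Only $k=1$ contributes to the coefficient of $q$ in \eqref{eq:U}, and this coefficient is $-G$, where $G=\sum_u\chi_1(u)\zeta^u$ satisfies $G^2=\chi_1(-1)q_1$ because $\chi_1$ is primitive and real. By (P2), $G/p\in\mathcal{O}_K$. Its square $\pm q_1/p^2$ is a rational algebraic integer, so $p^2\mid q_1$. The conductor of a quadratic character is an odd squarefree number times $1$, $4$ or $8$. Hence $p=2$ and $q_1=2^sq'$ with $s\in\{2,3\}$ and $q'$ odd and squarefree.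

Let $P_\pm(X)=\prod_{\chi_1(u)=\pm1}(1-\zeta^uX)\in1+X\mathcal{O}_K[X]$. Then $U=\prod_k\big(P_+(q^k)/P_-(q^k)\big)^{\chi_2(k)}$, so the series $Z=V\prod_kP_-(q^k)^{\chi_2(k)}\in1+q\mathcal{O}_K[[q]]$ satisfies
\[
Z^2=\prod_{k\ge1}\big(P_+(q^k)P_-(q^k)\big)^{\chi_2(k)} .
\]
Put $n=2^{s-1}$ and apply (P3) with $M=2q'$. The sum of the primitive $M$-th roots of unity is the M\"obius function $\mu(M)$, so
\[
P_+(X)P_-(X)=\prod_{\bar u\in(\mathbb{Z}/2q')^*}\big(1-\zeta^{n\bar u}X^n\big)=1-\mu(2q')X^n+O(X^{2n}),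
\]
and $\mu(2q')=\pm1$ because $2q'$ is squarefree. The factors with $k\ge2$ are $1+O(q^{2n})$, so $Z^2=1-\mu(2q')q^n+O(q^{2n})$. By (P1) and (P2), the coefficient of $q^n$ in $Z$ is $\pm\frac12\notin\mathcal{O}_K$, a contradiction. Thus $g=1$ and $S(\Gamma_1(N))=2\mathbb{Z}$.
\end{proof}

\section{General characters}\label{sec:general}

Three difficulties are new. First, $\varphi$ is only additive, so the exponents $\theta(1,u)$ see $\varphi$ only on the values of $\chi_1$; by \eqref{eq:generate} we need all $\theta(k,u)$, and we reach them by induction on $k$ (Lemma~\ref{lem:peel}). Second, the leading coefficients $\sum_u\theta(k,u)\zeta^u$ are no longer Gauss sums, and we need an inversion formula modulo $p$ (Lemma~\ref{lem:inv}). Third, if $p\mid q_1$, the collapse of Section~\ref{sec:quad} leaves behind factors in $q^{pk'}$, which disturb the coefficient of $q^k$ when $p\mid k$. If $p\mid q_2$, such $k$ do not occur in \eqref{eq:U}; if $p\nmid q_2$, we exchange the two characters (Lemma~\ref{lem:swap}).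

\subsection{Three lemmas}

\begin{lemma}\label{lem:swap}
We have $S_{\chi_1,\chi_2}(\Gamma_1(N))=S_{\chi_2,\chi_1}(\Gamma_1(N))$.
\end{lemma}

\begin{proof}
The pair $(\chi_2,\chi_1)$ satisfies the same hypotheses, with the same $N$, $F$ and $\epsilon$. Fix $\varphi$ and let $\theta^*,U^*,w^*$ be the objects attached to this pair, so $\theta^*(u,r)=\varphi(\overline{\chi_1}(u)\overline{\chi_2}(r))$ for $u$ modulo $q_1$ and $r$ modulo $q_2$. Let $W=\left(\begin{smallmatrix}0&-1\\N&0\end{smallmatrix}\right)$. Then $q_2Wz=-1/(q_1z)$ and $v\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)=(v_2,-v_1)$, so \eqref{eq:klein}, (K1) and \eqref{eq:weight} give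
\[
U(Wz)=C\prod_{(r,u)\in R\times H}\mathfrak{k}_{(u/q_1,\,-r/q_2)}(q_1z)^{\theta(r,u)} .
\]
The pairs $(u,-r)$ represent $(\mathbb{Z}/q_1)^*\times(\mathbb{Z}/q_2)^*$ modulo $\pm1$, and $\theta(r,u)=\epsilon\,\theta^*(u,-r)$. Passing to another system of representatives leaves $\theta^*$ unchanged and, by (K0) and (K2), multiplies each Klein form by a constant. So Proposition~\ref{prop:klein} for $(\chi_2,\chi_1)$ gives $U(Wz)=C'U^*(z)^\epsilon$, and $\log U(Wz)-\epsilon\log U^*(z)$ is constant.

For $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma_1(N)$ put $\gamma^*=W^{-1}\gamma W=\left(\begin{smallmatrix}d&-c/N\\-Nb&a\end{smallmatrix}\right)\in\Gamma_1(N)$. Since $W\gamma^*z=\gamma Wz$,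
\[
2\pi i\,\epsilon\,w^*(\gamma^*)=\log U(W\gamma^*z)-\log U(Wz)=2\pi i\,w(\gamma).
\]
By Proposition~\ref{prop:winding}, $\varphi(S_{\chi_1,\chi_2}(\gamma))=\epsilon\,\varphi(S_{\chi_2,\chi_1}(\gamma^*))$ for all $\varphi$, so $S_{\chi_1,\chi_2}(\gamma)=\epsilon S_{\chi_2,\chi_1}(\gamma^*)$. The map $\gamma\mapsto\gamma^*$ is its own inverse because $W^2$ is scalar, and a subgroup of $F$ is stable under multiplication by $\epsilon=\pm1$.
\end{proof}

For $\varphi=\mathrm{id}$ one inverts a Gauss sum by multiplying with the conjugate Gauss sum. In general we cannot move elements of $\mathbb{Z}[\omega]$ or of $\mathcal{O}_F$ across $\varphi$, only integers. The next proof arranges the product of the two Gauss sums so that only integers have to be moved.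

\begin{lemma}\label{lem:inv}
Let $p$ be a prime, $q'\ge1$ an integer with $p\nmid q'$, $\chi'$ a primitive character modulo $q'$ with values in $F$ (trivial if $q'=1$), $\omega$ a primitive $q'$-th root of unity, and $x\in\mathcal{O}_F$. If
\[
\sum_{n\in(\mathbb{Z}/q')^*}\varphi\big(x\overline{\chi'}(n)\big)\omega^n\in p\mathbb{Z}[\omega],
\]
then $\varphi(x\overline{\chi'}(l))\in p\mathbb{Z}$ for all $l\in(\mathbb{Z}/q')^*$.
\end{lemma}

\begin{proof}
All sums run over $(\mathbb{Z}/q')^*$. For a unit $n_1$, apply the automorphism $\omega\mapsto\omega^{n_1}$ of $\mathbb{Z}[\omega]$ and replace $n$ with $n_1^{-1}n$. This gives $\sum_n\varphi(x\chi'(n_1)\overline{\chi'}(n))\omega^n\in p\mathbb{Z}[\omega]$. Take $n_1=n'l^{-1}$, multiply by $\omega^{n'}$, and sum over $n'$. With $x_l=x\overline{\chi'}(l)$ we obtain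
\[
\sum_{n,n'}\varphi\big(x_l\,\chi'(n')\overline{\chi'}(n)\big)\omega^{n+n'}\in p\mathbb{Z}[\omega].
\]
Put $n'=n\nu$. The left side becomes $\sum_\nu\varphi(x_l\chi'(\nu))\,b_\nu$ with $b_\nu=\sum_n\omega^{n(1+\nu)}=\operatorname{Tr}_{\mathbb{Q}(\omega)/\mathbb{Q}}(\omega^{1+\nu})\in\mathbb{Z}$, so it equals $\varphi\big(x_l\sum_\nu\chi'(\nu)b_\nu\big)$. Undoing the substitution,
\[
\sum_\nu\chi'(\nu)b_\nu=\sum_{n,n'}\chi'(n')\overline{\chi'}(n)\omega^{n+n'}=G(\chi')G(\overline{\chi'})=\chi'(-1)q',
\]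
where primitivity of $\chi'$ is used. Hence $q'\varphi(x_l)\in p\mathbb{Z}[\omega]\cap\mathbb{Z}=p\mathbb{Z}$, and $p\nmid q'$.
\end{proof}

\begin{lemma}\label{lem:peel}
For $k\ge1$ let $Y_k(X)=1-c_kX+O(X^2)\in1+X\mathcal{O}_K[[X]]$, and suppose that $\prod_{k\ge1}Y_k(q^k)=V^p$ with $V\in1+q\mathcal{O}_K[[q]]$. Fix $k$, and suppose that for each $k'<k$
\[
Y_{k'}(X)=Q_{k'}(X)^p\,D_{k'}(X^p)\qquad\text{with }Q_{k'},D_{k'}\in1+X\mathcal{O}_K[[X]].
\]
If $p\nmid k$, or if $D_{k'}=1$ for all $k'<k$, then $c_k\in p\mathcal{O}_K$.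
\end{lemma}

\begin{proof}
Put $D(X)=\prod_{k'<k}D_{k'}(X^{k'})$. The series $V'=V/\prod_{k'<k}Q_{k'}(q^{k'})$ lies in $1+q\mathcal{O}_K[[q]]$, and $V'^p=D(q^p)\prod_{k''\ge k}Y_{k''}(q^{k''})=D(q^p)\big(1-c_kq^k+O(q^{k+1})\big)$. By (P1) and (P2),
\[
V'=D^{1/p}(q^p)\Big(1-\frac{c_k}pq^k+O(q^{k+1})\Big).
\]
The first factor has constant term $1$ and, under either hypothesis, no term in $q^k$. So the coefficient of $q^k$ in $V'$ is $-c_k/p$.
\end{proof}

\subsection{Reduction to a congruence}

By \eqref{eq:upper}, $\Lambda=\frac12S(\Gamma_1(N))$ is a subgroup of $\mathcal{O}_F$. Suppose $\Lambda\ne\mathcal{O}_F$. The nonzero finitely generated group $\mathcal{O}_F/\Lambda$ has a quotient of prime order $p$, which gives a nonzero additive map $\mathcal{O}_F\to\mathbb{Z}/p$ that kills $\Lambda$. Since $\mathcal{O}_F$ is free, this map lifts to an additive map $\varphi\colon\mathcal{O}_F\to\mathbb{Z}$ with $\varphi\not\equiv0\pmod p$ and $\varphi(\Lambda)\subseteq p\mathbb{Z}$. By Lemma~\ref{lem:swap},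 exchanging $\chi_1$ and $\chi_2$ does not change $\Lambda$, so we may assume that either $p\nmid q_1$, or $p$ divides both $q_1$ and $q_2$. By Proposition~\ref{prop:winding}, $w_\varphi=-\varphi(\frac12S)$ takes values in $p\mathbb{Z}$, and Proposition~\ref{prop:root} gives $U_\varphi=V^p$ with $V\in1+q\mathcal{O}_K[[q]]$. We shall deduce that
\begin{equation}\label{eq:goal}
\theta(k,u)\equiv0\pmod p\qquad\text{for all }k\ge1\text{ and all }u .
\end{equation}
By \eqref{eq:generate} this forces $\varphi\equiv0\pmod p$, a contradiction that proves Theorem~\ref{thm:general}. For $(k,q_2)>1$ we have $\theta(k,u)=0$, so in the inductions below only $k$ prime to $q_2$ need an argument.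

\subsection{The case $p\nmid q_1$}

Let $Y_k(X)=\prod_u(1-\zeta^uX)^{\theta(k,u)}$, so that $\prod_kY_k(q^k)=U=V^p$ and $c_k=\sum_u\theta(k,u)\zeta^u$. We prove \eqref{eq:goal} by induction on $k$. If it holds for all $k'<k$, then each $Y_{k'}$ is the $p$-th power of $Q_{k'}=\prod_u(1-\zeta^uX)^{\theta(k',u)/p}$, and Lemma~\ref{lem:peel} with $D_{k'}=1$ gives $c_k\in p\mathbb{Z}[\zeta]$. Lemma~\ref{lem:inv} with $q'=q_1$, $\chi'=\chi_1$, $\omega=\zeta$ and $x=\overline{\chi_2}(k)$ gives \eqref{eq:goal} for $k$.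

\subsection{The case $p\mid q_1$ and $p\mid q_2$}

Write $q_1=p^sq'$ with $s\ge1$ and $p\nmid q'$. Then $\chi_1=\chi_p\chi'$ with primitive characters $\chi_p$ modulo $p^s$ and $\chi'$ modulo $q'$; their values are values of $\chi_1$, so they lie in $F$. Write $\zeta=\xi\omega$ with $\xi$ of order $p^s$ and $\omega$ of order $q'$. For $0\le j\le s-1$ put
\[
M_j=p^{s-j}q',\qquad\zeta_j=\zeta^{p^j},\qquad\xi_j=\xi^{p^j},\qquad\omega_j=\omega^{p^j},
\]
so that $\zeta_j=\xi_j\omega_j$ has order $M_j$, $\xi_j$ has order $p^{s-j}$, $\omega_j$ has order $q'$, and $\mathbb{Z}[\zeta_j]=\mathbb{Z}[\omega,\xi_j]$.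

If $p^2\mid q_1$, the divisibility $\sum_u\theta(k,u)\zeta^u\in p\mathcal{O}_K$ does not imply \eqref{eq:goal}: by (P3), the numbers $\zeta^u$ with $u$ in a fixed class modulo $M_1$ add up to $0$, so the sum cannot detect a function of $u$ modulo $M_1$. We show that this is the only ambiguity, and we remove the powers of $p$ from the conductor one at a time. For $k\ge1$ consider the following statements.
\begin{itemize}
\item[] $\mathrm{D}_j(k)$, for $0\le j\le s-1$: on units $u$ modulo $q_1$, the class of $\theta(k,u)$ modulo $p$ depends only on $u$ modulo $M_j$.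
\item[] $\mathrm{D}_s(k)$: $\theta(k,u)\equiv0\pmod p$ for all $u$.
\end{itemize}
The statement $\mathrm{D}_0(k)$ is empty, and \eqref{eq:goal} says that $\mathrm{D}_s(k)$ holds for all $k$.

Fix $0\le j\le s-1$ and put $\ell=s-j$. For each $v\in(\mathbb{Z}/p^\ell)^*$ choose a lift $\tilde v\in(\mathbb{Z}/p^s)^*$. A class $\bar u\in(\mathbb{Z}/M_j)^*$ corresponds to a pair $(v,n)\in(\mathbb{Z}/p^\ell)^*\times(\mathbb{Z}/q')^*$, with $\zeta_j^{\bar u}=\xi_j^v\omega_j^n$. Put
\[
\theta_j(k,\bar u)=\varphi\big(\overline{\chi_2}(k)\overline{\chi_p}(\tilde v)\overline{\chi'}(n)\big),\qquad c_k=\sum_{\bar u\in(\mathbb{Z}/M_j)^*}\theta_j(k,\bar u)\,\zeta_j^{\bar u}\in\mathbb{Z}[\zeta_j].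
\]
The integer $\theta_j(k,\bar u)$ is the value of $\theta(k,\cdot)$ at the lift $(\tilde v,n)$ of $\bar u$. So $\mathrm{D}_j(k)$ says that $\theta(k,u)\equiv\theta_j(k,\bar u)\pmod p$ whenever $u$ reduces to $\bar u$.

\begin{lemma}\label{lem:step}
If $\mathrm{D}_j(k)$ holds and $c_k\in p\mathcal{O}_K$, then $\mathrm{D}_{j+1}(k)$ holds.
\end{lemma}

\begin{proof}
The number $c_k/p$ is an algebraic integer in $\mathbb{Q}(\zeta_j)$, so $c_k\in p\mathbb{Z}[\zeta_j]$. Grouping the terms by $v$,
\[
c_k=\sum_{v\in(\mathbb{Z}/p^\ell)^*}\xi_j^v\,\Sigma(v),\qquad\Sigma(v)=\sum_{n\in(\mathbb{Z}/q')^*}\varphi\big(\overline{\chi_2}(k)\overline{\chi_p}(\tilde v)\overline{\chi'}(n)\big)\omega_j^n\in\mathbb{Z}[\omega].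
\]
Let $\rho=\xi_j^{p^{\ell-1}}$, a root of unity of order $p$. Since $p\nmid q'$, we have $[\mathbb{Q}(\omega,\rho):\mathbb{Q}(\omega)]=p-1$, and $\rho$ is a root of the monic polynomial $1+X+\dots+X^{p-1}$. So $1,\rho,\dots,\rho^{p-2}$ is a $\mathbb{Z}[\omega]$-basis of $\mathbb{Z}[\omega,\rho]$, and so is its multiple $\rho,\dots,\rho^{p-1}$ by the unit $\rho$.

Let $\ell=1$, that is, $j=s-1$. Then $\xi_j=\rho$, and the second basis shows that $\Sigma(v)\in p\mathbb{Z}[\omega]$ for each $v$. Lemma~\ref{lem:inv} with the root $\omega_j$ and $x=\overline{\chi_2}(k)\overline{\chi_p}(\tilde v)$ gives $\theta_j(k,\bar u)\equiv0\pmod p$ for all $\bar u$. With $\mathrm{D}_j(k)$ this is $\mathrm{D}_s(k)$.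

Let $\ell\ge2$. Then $\xi_j$ is a root of the monic polynomial $X^{p^{\ell-1}}-\rho$, and comparing degrees of cyclotomic fields gives $[\mathbb{Q}(\omega,\xi_j):\mathbb{Q}(\omega,\rho)]=p^{\ell-1}$. Hence $\mathbb{Z}[\zeta_j]=\bigoplus_{0\le h<p^{\ell-1}}\xi_j^h\,\mathbb{Z}[\omega,\rho]$. Write $v=h+p^{\ell-1}l$ with $0\le h<p^{\ell-1}$ and $0\le l<p$. Then $\xi_j^v=\xi_j^h\rho^l$, and $v$ is a unit exactly when $p\nmid h$. For each such $h$, with $\Sigma_l=\Sigma(h+p^{\ell-1}l)$,
\[
\sum_{l=0}^{p-1}\Sigma_l\,\rho^l=\sum_{l=0}^{p-2}(\Sigma_l-\Sigma_{p-1})\rho^l\in p\mathbb{Z}[\omega,\rho].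
\]
The first basis shows that $\Sigma_0,\dots,\Sigma_{p-1}$ are congruent modulo $p\mathbb{Z}[\omega]$. So $\Sigma(v)-\Sigma(v^*)\in p\mathbb{Z}[\omega]$ whenever $v\equiv v^*\pmod{p^{\ell-1}}$. Lemma~\ref{lem:inv} with the root $\omega_j$ and $x=\overline{\chi_2}(k)\big(\overline{\chi_p}(\tilde v)-\overline{\chi_p}(\tilde v^*)\big)$ shows that $\theta_j(k,\cdot)$ takes congruent values modulo $p$ at $(v,n)$ and $(v^*,n)$ for every $n$. Thus $\theta_j(k,\bar u)$ modulo $p$ depends only on $\bar u$ modulo $M_{j+1}$, and with $\mathrm{D}_j(k)$ this is $\mathrm{D}_{j+1}(k)$.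
\end{proof}

It remains to prove: if $\mathrm{D}_j(k)$ holds for all $k$, then $\mathrm{D}_{j+1}(k)$ holds for all $k$. Induction on $j$ then gives \eqref{eq:goal}.

We first collapse $U$ to conductor $M_j$. Put $Y_k(X)=\prod_{\bar u}(1-\zeta_j^{\bar u}X)^{\theta_j(k,\bar u)}=1-c_kX+O(X^2)$, $Y(q)=\prod_kY_k(q^k)$, and
\[
Q=\prod_k\prod_{u\in(\mathbb{Z}/q_1)^*}(1-\zeta^uq^k)^{(\theta(k,u)-\theta_j(k,\bar u))/p}\in1+q\mathcal{O}_K[[q]],
\]
where the exponents are integers by $\mathrm{D}_j(k)$. Since $p\mid M_j$, fact (P3) applies with $M=M_j$, $n=p^j$, $\eta=\zeta$, and gives $U=Q^p\,Y(q^{p^j})$. By (P1), $V/Q=Y^{1/p}(q^{p^j})$. The left side has coefficients in $\mathcal{O}_K$, so $Y^{1/p}\in1+q\mathcal{O}_K[[q]]$, which is the first hypothesis of Lemma~\ref{lem:peel}.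

Now we induct on $k$. Let $(k,q_2)=1$, and assume $\mathrm{D}_{j+1}(k')$ for all $k'<k$. If $j=s-1$, all exponents $\theta_j(k',\bar u)$ are divisible by $p$, so $Y_{k'}=Q_{k'}^p$ with $Q_{k'}$ integral, and $D_{k'}=1$. If $j\le s-2$, choose for each class $u'\in(\mathbb{Z}/M_{j+1})^*$ an integer $\theta'(u')$ with $\theta_j(k',\bar u)\equiv\theta'(u')\pmod p$ for all $\bar u$ reducing to $u'$. Since $p\mid M_{j+1}$, fact (P3) applies with $M=M_{j+1}$, $n=p$, $\eta=\zeta_j$, and gives $Y_{k'}(X)=Q_{k'}(X)^pD_{k'}(X^p)$ with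
\[
Q_{k'}(X)=\prod_{u'}\prod_{\bar u\mapsto u'}(1-\zeta_j^{\bar u}X)^{(\theta_j(k',\bar u)-\theta'(u'))/p},\qquad D_{k'}(X)=\prod_{u'}(1-\zeta_{j+1}^{u'}X)^{\theta'(u')} .
\]
Here $p\nmid k$, because $p\mid q_2$ and $(k,q_2)=1$; this is the only use of $p\mid q_2$. In both cases Lemma~\ref{lem:peel} gives $c_k\in p\mathcal{O}_K$, and Lemma~\ref{lem:step} gives $\mathrm{D}_{j+1}(k)$.

This proves \eqref{eq:goal} in the second case as well. Hence $\Lambda=\mathcal{O}_F$, and the proof of Theorem~\ref{thm:general} is complete. \hfill$\square$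

\begin{remark}
The condition $p\mid q_2$ enters only in the steps $j\le s-2$, so the exchange of characters is needed only when $p^2\mid q_1$ and $p\nmid q_2$. The proof of Theorem~\ref{thm:quad} avoids it even then: for $p=2$ and $\theta(k,u)=\pm1$ on units, $\mathrm{D}_{s-1}(k)$ holds automatically, and the last step at $k=1$ already gives the contradiction.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KMSY}
Evelyne S. Knight, Carlos Alexov Matos, Amira Sefidi, and Matthew P. Young, \emph{The image of the generalized Dedekind sum}, arXiv:2503.09741 (2025).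

\bibitem{KL}
Kubert and Lang, \emph{Modular Units}.

\bibitem{Lang}
Lang, \emph{Elliptic Functions}.

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Shimura}
Shimura, \emph{Introduction to the Arithmetic Theory of Automorphic Functions}.

\end{thebibliography}
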